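\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The size of a finite cluster in supercritical site percolation:\\ existence of the surface-order decay rate}


\begin{abstract}
Let $C$ be the open cluster of a vertex in site percolation on $\mathbb Z^d$, $d\ge 2$, at density $p\in(p_c,1)$. For large $n$, the probability that $C$ has exactly $n$ vertices is known to lie between two exponentials in $n^{(d-1)/d}$. We prove that $-n^{-(d-1)/d}\log P_p\{|C|=n\}$ converges, as $n\to\infty$, to the number $w=d\,|W|^{1/d}\theta^{-(d-1)/d}\in(0,\infty)$, where $\theta$ is the percolation probability and $W$ is the Wulff shape of a surface tension defined through disconnection events in cylinders. This answers affirmatively a question posed by Kesten.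
\end{abstract}

\section{Introduction}

\subsection{The question}

In site percolation on $\mathbb Z^d$, $d\ge2$, every vertex is open with probability $p$ and closed with probability $1-p$, independently; $P_p$ is the product measure. The cluster $C(v)$ of a vertex $v$ is the set of vertices joined to $v$ by a path of open vertices (it is empty if $v$ is closed), and $p_c=p_c(\mathbb Z^d)$ is the critical probability. How unlikely is it that $|C(v)|$ is equal to a large number $n$?

If $0<p<p_c$, then $-\frac1n\log P_p\{|C(v)|=n\}$ converges to a constant in $(0,\infty)$. If $p_c<p<1$, the order of the logarithm is smaller: there are constants $0<C_4(p),C_5(p)<\infty$ such that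
\begin{equation}\label{eq:K}
C_4(p)\le -\frac1{n^{(d-1)/d}}\log P_p\{|C(v)|=n\}\le C_5(p)\qquad\text{for all large }n .
\end{equation}
Both facts are recalled by Kesten \cite{KestenHighlights}, whose Open Problem~2 asks whether in the second case the limit exists. We show that it does, for every $d\ge2$ and every $p\in(p_c,1)$, and we identify it.

To see where the exponent $(d-1)/d$ comes from, and what the limit should be, consider a cheap way to produce a cluster of about $n$ vertices. Close all vertices on the boundary of a box of side $\lambda$. This costs a factor of about $\exp(-\kappa\,2d\,\lambda^{d-1})$, where $\kappa=-\log(1-p)$. Inside the box leave everything as it is. A fraction $\theta=P_p\{|C(0)|=\infty\}$ of the vertices would belong to an infinite cluster if the box were not cut off, and we expect these vertices to form one large cluster in the box. Its size is about $\theta\lambda^d$, so we take $\lambda=(n/\theta)^{1/d}$, and the logarithm of the probability is of order $n^{(d-1)/d}$. Two things can be improved. A flat wall of closed vertices is a wasteful way to separate the two sides of a hyperplane,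 and the true price per unit area should be a \emph{surface tension} $\tau(\nu)$ depending on the normal direction $\nu$. Moreover, a box need not be the cheapest shape; we should minimize $\int\tau(\nu)$ over the boundaries of all regions of volume $n/\theta$. The expected minimizer is a dilate of the \emph{Wulff shape} $W=\bigcap_\nu\{x:x\cdot\nu\le\tau(\nu)\}$, and the expected minimal value is $d|W|^{1/d}(n/\theta)^{(d-1)/d}$. The theorem below says that this guess is right.

\subsection{Surface tension and the result}\label{ss:result}

Fix $d\ge2$ and $p\in(p_c,1)$. We write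
\[
P=P_p,\qquad \theta=P(|C(0)|=\infty)>0,\qquad \kappa=-\log(1-p)<\infty,\qquad \beta=\frac{d-1}d .
\]
For $\nu\in S^{d-1}$ let $Q$ be a closed $(d-1)$-dimensional cube of real side $\ell$ in an affine hyperplane orthogonal to $\nu$, with any position and any orientation inside the hyperplane; we write $Q\perp\nu$. For $H\ge1$ put
\[
Z(Q,H)=\{y+t\nu:\ y\in Q,\ |t|\le H\},
\]
and call $t$ the height. Let $F(Q,H)$ be the event that no open path contained in $Z(Q,H)\cap\mathbb Z^d$ goes from $\{t\le-H+1\}$ to $\{t\ge H-1\}$. Put $\phi(Q,H)=-\log P(F(Q,H))$ and
\begin{equation}\label{eq:tau}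
a(\nu,h)=\liminf_{\ell\to\infty}\ \ell^{-(d-1)}\inf_{Q}\phi(Q,h\ell),\qquad
\tau(\nu)=\sup_{h>0}a(\nu,h),\qquad
W=\bigcap_{\nu\in S^{d-1}}\{x:x\cdot\nu\le\tau(\nu)\},
\end{equation}
where the infimum is over all cubes $Q\perp\nu$ of side $\ell$. Larger $h$ makes disconnection easier (Lemma~\ref{lem:extract}), so the supremum is a limit as $h\downarrow0$.

\begin{theorem}\label{thm:main}
For every $d\ge2$, every $p\in(p_c(\mathbb Z^d),1)$ and every vertex $v$,
\[
\lim_{n\to\infty}-n^{-(d-1)/d}\log P_p\{|C(v)|=n\}=w:=d\,|W|^{1/d}\,\theta^{-(d-1)/d}\in(0,\infty).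
\]
\end{theorem}

The definition of $\tau$ by a lower limit and an infimum is adapted to what each half of the proof needs. To bound $P(|C|=n)$ from below we must build a barrier, and for each of finitely many directions it suffices to know \emph{one} cube with a cheap disconnection event, which is then copied by lattice translations. To bound $P(|C|=n)$ from above we must know that disconnection across \emph{every} large cube, wherever it lies, costs at least $\tau(\nu)$ per unit area, up to a small error. Neither half needs $\tau$ to be a limit in $\ell$ (it is, in the sense of Proposition~\ref{prop:limit}), nor $\tau$ to be the support function of $W$: it suffices that the support function is at most $\tau$.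

\subsection{The main idea, in one cylinder}\label{ss:toy}

The harder half is the upper bound. If $|C|=n$, the boundary of $C$ has to pay the surface tension. The following computation shows how this price is extracted; it is the smallest case of the argument in Section~\ref{ss:local}.

Take $d=2$, $\nu=e_2$, integers $\ell\ge1$, $H\ge2$, and $Q=[0,\ell]\times\{0\}$, so that $Z(Q,H)\cap\mathbb Z^2$ consists of $2H+1$ rows of $\ell+1$ sites. Fix a small $\sigma>0$ and suppose that for some $1\le i^-,i^+\le H-1$,
\begin{itemize}
\item all but at most $\sigma\ell$ sites of the row at height $-i^-$ belong to $C$;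
\item at most $\sigma\ell$ sites of the row at height $i^+$ belong to $C$.
\end{itemize}
Let $S$ be the set of the exceptional sites in these two rows, so $|S|\le2\sigma\ell$, and close all sites of $S$. Then $F(Q,H)$ occurs in the new configuration. Indeed, a path in $Z(Q,H)$ from height at most $-H+1$ to height at least $H-1$ that is open in the new configuration is open in the old one and avoids $S$. So it meets the lower row in a site of $C$. Hence it lies in $C$ entirely, and it meets the upper row in a site of $C$, that is, in a site of $S$: a contradiction.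

For a fixed $S$ let $F_S$ be the event that $F(Q,H)$ occurs after $S$ is closed. It does not depend on the state of $S$, and $F_S\cap\{S\text{ closed}\}\subset F(Q,H)$. So $P(F_S)\le(1-p)^{-|S|}P(F(Q,H))$. Summing over $i^\pm$ and $S$, the probability of the situation above is at most
\[
H^2\cdot\#\{S\}\cdot(1-p)^{-2\sigma\ell}\,P(F(Q,H)),
\]
where $\#\{S\}$ is the number of subsets of a set of $2\ell+2$ sites with at most $2\sigma\ell$ elements. Except for the polynomial $H^2$, the factors in front are $e^{o(1)\ell}$ as $\sigma\to0$. So the situation costs essentially as much as the disconnection event itself.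

Where do the two rows come from? If $H=h\ell$ and the lower half of the cylinder contains only $\sigma'\ell^2$ sites outside $C$, then one of its rows contains at most about $\sigma'\ell/h$ of them; the upper half is treated in the same way. Thus closeness of $C$ to a half-space \emph{in volume} is enough, provided that $\sigma'$ is small compared with $h$; this is why $h$ is chosen first.

Two things are missing in the real situation.
\begin{enumerate}
\item The cluster $C$ does not fill the lower row: it has only density $\theta$. We therefore work with blocks. In a \emph{good} block that meets $C$, every vertex joined to a large distance belongs to $C$, and this is all that was used about the lower row.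
\item The cluster has no reason to be close to a half-space in a given cylinder. But the rescaled set of blocks that meet $C$, after filling its small holes, has bounded perimeter, up to an event of negligible probability. In a bounded region, sets of bounded perimeter form a precompact family, and near almost every point of its boundary such a set looks like a half-space.
\end{enumerate}

\subsection{Organization}

Section~\ref{sec:prelim} fixes conventions and recalls the facts that are used. Section~\ref{sec:unique} proves local uniqueness of large clusters; it is here that $p>p_c$ is used most seriously. Section~\ref{sec:lower} proves the lower bound for $P(|C|=n)$; together with $C_4>0$ it yields $|W|>0$, so no separate proof of positivity of $\tau$ is needed. Section~\ref{sec:upper} proves the upper bound and Theorem~\ref{thm:main}. Section~\ref{sec:compl} contains two complements. The hypothesis $p<1$ enters through $\kappa<\infty$: closing few vertices costs little.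

\section{Conventions and tools}\label{sec:prelim}

\subsection{Conventions}

By translation invariance we take $v=0$ and write $C=C(0)$. Paths are nearest-neighbor; a path may consist of one vertex. ``Connected in $A$'' means joined by an open path all of whose vertices are in $A$, and $u\leftrightarrow v$ means connected. We write $\Lambda_n=\{-n,\dots,n\}^d$, $\partial\Lambda_n=\{v\in\mathbb Z^d:|v|_\infty=n\}$ and $\partial(x+\Lambda_n)=x+\partial\Lambda_n$. Two sites are \emph{$*$-adjacent} if their $\ell_\infty$-distance is $1$; a set is $*$-connected if it is connected for this relation. Distances without subscript are Euclidean, $B(x,r)$ is a closed Euclidean ball, and $\alpha_{d-1}$ is the volume of the unit ball of $\mathbb R^{d-1}$. Applied to sets, $|\cdot|$ denotes cardinality, Lebesgue measure, or $(d-1)$-dimensional area of flat pieces. Constants $C_d$ depend only on $d$ and may change from line to line; $c_d$, $C_d'$ and $C_d''$ also depend only on $d$, but are fixed where they are introduced.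

For $k\ge1$ let $Y^{(k)}_v$ be the indicator of the event that $v$ is connected to $\partial(v+\Lambda_k)$ in $v+\Lambda_k$, and $\theta_k=EY^{(k)}_v$. Then $\theta_k\downarrow\theta$. We shall often use the following remark.
\begin{equation}\label{eq:exit}
\text{If }v\in x+\Lambda_k\text{ and }|C(v)|>(2k+1)^d,\text{ then }v\text{ is connected to }\partial(x+\Lambda_k)\text{ in }x+\Lambda_k .
\end{equation}
Indeed, $C(v)$ does not fit into $x+\Lambda_k$; follow an open path from $v$ that leaves this box until it first reaches $\partial(x+\Lambda_k)$.

\subsection{Facts that are quoted}\label{ss:facts}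

\begin{itemize}
\item \emph{The bounds \eqref{eq:K}.}
\item \emph{Harris' inequality:} two increasing events, or two decreasing events, are positively correlated.
\item \emph{Thick subsets \cite{GM}, valid for site percolation:} if $F\subset\mathbb Z^d$ is infinite and connected with $p_c(F)<1$, then for each $\eta>0$ there is $k$ with $p_c(2kF+\Lambda_k)\le p_c(\mathbb Z^d)+\eta$.
\item \emph{Duality in the plane \cite{Russo,KestenBook}:} on $\mathbb Z^2$, for $p>p_c$, closed $*$-clusters are subcritical ($p_c+p_c^*=1$), so that for some $c>0$ and all large $n$, $P(0$ is joined to $\partial\Lambda_n$ by a closed $*$-path$)\le e^{-cn}$.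
\item \emph{Sets of finite perimeter \cite{AFP,Maggi}.} A measurable set $G$ has finite perimeter in the open set $U$ if the distributional derivative $D1_G$ is a finite vector measure on $U$; its total variation is $\mathrm{Per}(G;U)$, and $\mathrm{Per}(G)=\mathrm{Per}(G;\mathbb R^d)$. The reduced boundary $\partial^*G$ is the set of points $x$ in the support of $|D1_G|$ for which $D1_G(B(x,r))/|D1_G|(B(x,r))$ converges, as $r\to0$, to a unit vector; the negative of this vector is the outer normal $\nu_G(x)$.
 \begin{itemize}
 \item \emph{Compactness.} If $U$ is a bounded open cube, $\{G\subset U:\mathrm{Per}(G;U)\le A\}$ is compact in $L^1(U)$, and $\mathrm{Per}(\,\cdot\,;U)$ is lower semicontinuous.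
 \item \emph{Isoperimetric inequalities.} With a constant $c_d$, fixed from now on, $|G|^\beta\le c_d\,\mathrm{Per}(G)$ if $|G|<\infty$, and $\min(|G\cap U|,|U\setminus G|)^\beta\le c_d\,\mathrm{Per}(G;U)$ for every open cube $U$.
 \item \emph{De Giorgi's theorem.} $|D1_G|=\mathcal H^{d-1}\llcorner\partial^*G$. For $x\in\partial^*G$ with normal $\nu$, as $r\to0$: $G\cap B(x,r)$ differs from the half-ball $\{y\in B(x,r):(y-x)\cdot\nu<0\}$ by volume $o(r^d)$; $\mathcal H^{d-1}(\partial^*G\cap B(x,r))\sim\alpha_{d-1}r^{d-1}$; and the mean of $\nu_G$ over $\partial^*G\cap B(x,r)$ tends to $\nu$.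
 \item \emph{Intersection with cubes.} Let $G$ be replaced by its set of density-one points. For a family of concentric cubes $U_t$ and almost every $t$, up to $\mathcal H^{d-1}$-null sets, $\partial^*(G\cap U_t)$ is the union of $\partial^*G\cap U_t$, with the normal of $G$, and $G\cap\partial U_t$, with the normal of the cube.
 \item \emph{Vitali--Besicovitch.} Let $\mu$ be a finite Borel measure on $U$, and let a family of closed balls in $U$ contain, for $\mu$-almost every $x$, balls centered at $x$ of arbitrarily small radii. Then there are countably many disjoint balls of the family covering $\mu$-almost all of $U$.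
 \item \emph{Wulff inequality.} Let $W$ be a convex body with $0$ in its interior and support function $\sigma_W(\nu)=\sup_{x\in W}x\cdot\nu$. If $G$ has finite perimeter and volume, then
 \begin{equation}\label{eq:wulff}
 I_W(G):=\int_{\partial^*G}\sigma_W(\nu_G)\,d\mathcal H^{d-1}\ \ge\ d\,|W|^{1/d}\,|G|^\beta .
 \end{equation}
 \end{itemize}
\end{itemize}

\subsection{Extraction of crossings and first properties of $\tau$}

Along a lattice path the height $t$ of a cylinder changes by at most $1$ per step, because $\nu$ is a unit vector.

\begin{lemma}\label{lem:extract}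
Let $H\ge1$. A path whose height changes by at most $1$ per step, which starts at $t\le-H+1$ and ends at $t\ge H-1$, contains a subpath inside $\{|t|\le H\}$ that starts at $t\le-H+1$ and ends at $t\ge H-1$. Consequently $F(Q,H)\subset F(Q,H')$ for $1\le H\le H'$.
\end{lemma}

\begin{proof}
Let $b$ be the first index with $t>H$, or one past the end if there is none. Let $a$ be the last index before $b$ with $t<-H$, or one before the start if there is none. On the indices $a+1,\dots,b-1$ we have $|t|\le H$. If this range is nonempty, it has the required ends: index $a+1$ is the start or follows a height below $-H$, and index $b-1$ is the end or precedes a height above $H$. If the range were empty, there would be a step from below $-H$ to above $H$, a jump of more than $2H>1$; or the path would end below $-H$, although $-H<0\le H-1$; or it would start above $H$, although $H>0\ge-H+1$.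

If $H\le H'$, an open crossing of $Z(Q,H')$ starts at $t\le-H'+1\le-H+1$ and ends at $t\ge H'-1\ge H-1$, hence contains an open crossing of $Z(Q,H)$. This is the second claim.
\end{proof}

By Lemma~\ref{lem:extract}, $\phi(Q,H)$ is nonincreasing in $H$. So $a(\nu,h)$ is nonincreasing in $h$ and $\tau(\nu)=\lim_{h\downarrow0}a(\nu,h)$. If all vertices of $Z(Q,H)$ with $t\in[0,1)$ are closed, then $F(Q,H)$ occurs: a crossing starts at $t\le0$ and ends at $t\ge0$, and its first vertex with $t\ge0$ has $t<1$. There are at most $C_d\ell^{d-1}$ such vertices when $\ell\ge1$. Hence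
\begin{equation}\label{eq:taumax}
0\le\tau(\nu)\le\tau_{\max}:=C_d\kappa,\qquad\tau(-\nu)=\tau(\nu),
\end{equation}
the symmetry because a path can be reversed. So $W$ is compact and convex, $W=-W\ni0$, and $\sigma_W\le\tau$ on $S^{d-1}$.

\begin{lemma}\label{lem:animals}
The number of $*$-connected sets of $m$ sites containing a given site is at most $\Delta^m$, where $\Delta=e3^d$.
\end{lemma}

\begin{proof}
Consider site percolation for $*$-adjacency at density $3^{-d}$. A given $*$-connected set of $m$ sites has at most $(3^d-1)m$ sites $*$-adjacent to it. So it is the cluster of the given site with probability at least $3^{-dm}(1-3^{-d})^{(3^d-1)m}\ge(e3^d)^{-m}$. These events are disjoint for different sets.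
\end{proof}

\section{Local uniqueness of large clusters}\label{sec:unique}

Both halves of the proof need that in a large box, at any $p>p_c$, two vertices that reach far are joined to each other \emph{inside the box}.

\begin{lemma}\label{lem:unique}
As $n\to\infty$,
\[
P\big(\exists\,u,v\in\Lambda_n:\ u,v\text{ both connected to }\partial\Lambda_{2n}\text{ in }\Lambda_{2n},\text{ but not to each other in }\Lambda_{2n}\big)\to0 .
\]
\end{lemma}

\begin{proof}[Proof for $d=2$]
If there is an open circuit around $\Lambda_n$ in $\Lambda_{2n}\setminus\Lambda_n$, every open path from $\Lambda_n$ to $\partial\Lambda_{2n}$ meets it, so $u$ and $v$ are connected in $\Lambda_{2n}$. If there is no such circuit, a closed $*$-path crosses the annulus from $\partial\Lambda_{n+1}$ to $\partial\Lambda_{2n}$; by the planar duality fact this has probability at most $Cne^{-c(n-1)}$ for $n$ large.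
\end{proof}

For $d\ge3$ planar topology has to be brought in. By the result on thick subsets, percolation at a density $p'<p$ occurs in a quarter-plane thickened by a constant. Two long paths in such a set cross in projection, and the difference between $p'$ and $p$ is used to join them where they cross.

\begin{proof}[Proof for $d\ge3$]
Fix $p'\in(p_c,p)$. The set $F=\mathbb Z_+^2\times\{0\}^{d-2}$ has $p_c(F)<1$ by a Peierls argument. Apply the result on thick subsets with some $\eta<p'-p_c$. It gives a $k$ such that $2kF+\Lambda_k$ percolates at density $p'$; translated by a vector, this set is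
\[
\mathcal Q=[0,\infty)^2\times[0,2k]^{d-2}\qquad\text{(integer points)}.
\]
Some vertex of $\mathcal Q$ is connected to infinity in $\mathcal Q$ with positive probability. By Harris' inequality, applied with an open path from $u$ to that vertex,
\[
\theta_1:=\min_{u\in\{(0,0)\}\times[0,2k]^{d-2}}P_{p'}(u\leftrightarrow\infty\text{ in }\mathcal Q)>0 .
\]

\emph{Step 1: thick squares.} Let $m\ge0$, $S_m=[0,m]^2\times[0,2k]^{d-2}$, and let $u\in\{(0,0)\}\times[0,2k]^{d-2}$, $u'\in\{(m,0)\}\times[0,2k]^{d-2}$ be arbitrary. We claim that
\begin{equation}\label{eq:delta1}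
P_p(u\leftrightarrow u'\text{ in }S_m)\ge\delta_1>0\qquad\text{with }\delta_1\text{ independent of }m,u,u'.
\end{equation}
At density $p'$, with probability at least $\theta_1$ the vertex $u$ is connected in $S_m$ to $\{x_1=m\}\cup\{x_2=m\}$, since a path to infinity in $\mathcal Q$ can leave $S_m$ only there. Exchanging $x_1$ and $x_2$ fixes $u$ and $S_m$, so $u$ is connected in $S_m$ to $\{x_1=m\}$ with probability at least $\theta_1/2$. By the reflection $x_1\mapsto m-x_1$, the vertex $u'$ is connected in $S_m$ to $\{x_1=0\}$ with probability at least $\theta_1/2$. By Harris both happen with probability at least $\theta_1^2/4$.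

Project the two paths to the first two coordinates. We obtain nearest-neighbor paths (with pauses) in $[0,m]^2$, one from $(0,0)$ to the right side, the other from $(m,0)$ to the left side. Along the boundary of the square their endpoints alternate, unless an endpoint of one coincides with an endpoint of the other. So the projections share a vertex $z$, and both original paths visit the column $\{z\}\times[0,2k]^{d-2}$. Now realize the $p$-configuration as the union of the $p'$-configuration and an independent configuration of density $p''=(p-p')/(1-p')$. Given the former, the latter opens the whole column with probability at least $(p'')^{(2k+1)^{d-2}}$, and then $u\leftrightarrow u'$ in $S_m$. So \eqref{eq:delta1} holds with $\delta_1=\frac{\theta_1^2}4(p'')^{(2k+1)^{d-2}}$. It holds equally for every image of $S_m$ under symmetries and translations of $\mathbb Z^d$.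

\emph{Step 2: thick plates.} Let $T=\{0,\dots,2k\}\times\{0,\dots,m\}^{d-1}$ with $m\ge2k$. For all $x,y\in T$,
\begin{equation}\label{eq:delta2}
P(x\leftrightarrow y\text{ in }T)\ge\delta_2:=\delta_1^{2(d-1)} .
\end{equation}
Change the coordinates $j=2,\dots,d$ one after another from $x_j$ to $y_j$, each in two moves of length at most $\lceil m/2\rceil$. For a move of length $m'$ in direction $j$ use Step~1 in the coordinate plane $(j,i)$, with some $i\in\{2,\dots,d\}\setminus\{j\}$; such $i$ exists because $d\ge3$. The square of side $m'$ fits into $T$, since above or below the current $i$-th coordinate there is room at least $\lceil m/2\rceil\ge m'$ inside $\{0,\dots,m\}$. For the other $d-2$ coordinates take windows of $2k+1$ consecutive values inside $T$ containing the current value; for coordinate $1$ this window is $\{0,\dots,2k\}$. Since the thick coordinates of $u,u'$ in Step~1 are arbitrary, coordinate $1$ can be set to $y_1$ in the first move, while all other thick coordinates are kept. By Harris all $2(d-1)$ moves succeed together with probability at least $\delta_2$.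

\emph{Step 3: many independent attempts.} Let $L=2k+1$, $n\ge L$ and $\mathcal S_j=\Lambda_{n+jL}\setminus\Lambda_{n+(j-1)L}$ for $j\ge1$. The shell $\mathcal S_j$ is the union of the $2d$ boxes $\{x\in\Lambda_{n+jL}:\pm x_i>n+(j-1)L\}$, each congruent to a plate $T$ with $m=2(n+jL)$. Boxes with different $i$ intersect, so any two points of $\mathcal S_j$ can be joined through at most three boxes. By \eqref{eq:delta2} and Harris, $P(x\leftrightarrow y\text{ in }\mathcal S_j)\ge\delta_2^3$ for all $x,y\in\mathcal S_j$.

For $u,v\in\Lambda_n$ and $j\ge0$ let $\mathcal D_j$ be the event that $u$ and $v$ are both connected to $\partial\Lambda_{n+jL}$ in $\Lambda_{n+jL}$ but not to each other in $\Lambda_{n+jL}$. Then $\mathcal D_{j+1}\subset\mathcal D_j$. Given the configuration in $\Lambda_{n+jL}$, with $\mathcal D_j$ occurring, choose $x,y\in\mathcal S_{j+1}$ adjacent to the clusters of $u$ and of $v$ in $\Lambda_{n+jL}$, respectively. If $x\leftrightarrow y$ in $\mathcal S_{j+1}$, then $u\leftrightarrow v$ in $\Lambda_{n+(j+1)L}$ and $\mathcal D_{j+1}$ fails. The configuration in the shell is independent of that in $\Lambda_{n+jL}$,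 so $P(\mathcal D_{j+1})\le(1-\delta_2^3)P(\mathcal D_j)$ and $P(\mathcal D_J)\le(1-\delta_2^3)^J$. Take $J=\lfloor n/L\rfloor$. Then $n+JL\le2n$, and the event of the lemma is contained in the union of $\mathcal D_J$ over the $(2n+1)^{2d}$ pairs $(u,v)$. Its probability therefore tends to $0$.
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
$\displaystyle\limsup_{n\to\infty}\,-n^{-\beta}\log P(|C|=n)\le d\,|W|^{1/d}\,\theta^{-\beta}.$
\end{proposition}

The plan is the one of the introduction: surround a dilated polytope, close to the Wulff shape, by a barrier that costs $\tau$ per unit area, and let the interior behave typically. This controls $|C|$ only up to a factor close to $1$. The missing vertices are supplied by gluing a second, much smaller cluster.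

\subsection{Gluing two clusters}

\begin{lemma}\label{lem:glue}
For $l,m\ge1$,
\[
P(|C|=l+m+1)\ge\frac{p(1-p)^{2d}}{l+m+1}\,P(|C|=l)\,P(|C|=m).
\]
\end{lemma}

\begin{proof}
Put $\pi_l=P(|C|=l)/l$. Then $\pi_l=\sum_\xi p^l(1-p)^{|\partial\xi|}$, where $\xi$ runs over translation classes of connected sets of $l$ vertices and $\partial\xi$ is the exterior vertex boundary: each class has $l$ translates containing $0$. Translate $\xi$ ($|\xi|=l$) so that its lexicographically maximal vertex is $-e_1$, and $\eta$ ($|\eta|=m$) so that its lexicographically minimal vertex is $e_1$. Then $\xi\subset\{x_1\le-1\}$ and $\eta\subset\{x_1\ge1\}$. So $U=\xi\cup\{0\}\cup\eta$ is a connected set of $l+m+1$ vertices with $|\partial U|\le|\partial\xi|+|\partial\eta|+2d$.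

The translation class of $U$ and the number $l$ determine $(\xi,\eta)$: the layer of $0$ is a layer $\{x_1=j\}$ that contains exactly one vertex of $U$ and has exactly $l$ vertices of $U$ below it, and there is only one such $j$. Summing over $\xi$ and $\eta$ we get $\pi_{l+m+1}\ge p(1-p)^{2d}\pi_l\pi_m$. The lemma follows, because $\frac{l+m+1}{lm}\ge\frac1{l+m+1}$.
\end{proof}

\subsection{The polytope}

Fix $\varepsilon\in(0,\theta)$, small, and let $W_\varepsilon=\bigcap_\nu\{x:x\cdot\nu\le\tau(\nu)+\varepsilon\}$. Its complement is a union of open half-spaces, hence, by Lindel\"of, a union of countably many of them. So there are finitely many directions, including $\pm e_1,\dots,\pm e_d$, such that the polytope $D=\bigcap\{x\cdot\nu\le\tau(\nu)+\varepsilon\}$ over these directions is bounded and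
\begin{equation}\label{eq:Dvol}
|D|\le|W_\varepsilon|+\varepsilon .
\end{equation}
Also $B(0,\varepsilon)\subset D$, because $\tau\ge0$. Let $\Gamma_j$ be the facets of $D$, $\nu_j$ their outer normals and $\tau_j=\tau(\nu_j)$. The hyperplane of $\Gamma_j$ has distance $\tau_j+\varepsilon$ from $0$. Decomposing $D$ into the cones over its facets gives
\begin{equation}\label{eq:cones}
\sum_j(\tau_j+\varepsilon)|\Gamma_j|=d\,|D| .
\end{equation}
For $\lambda\ge1$ put $t_j(y)=y\cdot\nu_j-\lambda(\tau_j+\varepsilon)$, and let $\mathrm{proj}_j$ be the orthogonal projection onto $\{t_j=0\}$. Let $\Sigma$ be the union of the relative boundaries of all facets.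

The barrier will be built facet by facet. Different facets must not interfere, which is guaranteed by the following elementary fact: a point close to two facets is close to $\Sigma$.

\begin{lemma}\label{lem:corner}
There is a constant $c_D$ such that for all $\lambda\ge1$, $y\in\mathbb R^d$ and $i\ne j$,
\[
\mathrm{dist}(y,\lambda\Sigma)\le c_D\big(\mathrm{dist}(y,\lambda\Gamma_i)+\mathrm{dist}(y,\lambda\Gamma_j)\big).
\]
\end{lemma}

\begin{proof}
By scaling let $\lambda=1$. Write $d_i,d_j$ for the two distances on the right and let $y_i\in\Gamma_i$ be nearest to $y$. Since $t_j\le0$ on $D$, we have $0\le-t_j(y_i)\le\mathrm{dist}(y_i,\Gamma_j)\le d_i+d_j$.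

If $\nu_j=-\nu_i$, then $-t_j$ is a positive constant $c$ on $\Gamma_i$. So $d_i+d_j\ge c$, and $\mathrm{dist}(y,\Sigma)\le d_i+\mathrm{diam}\,\Gamma_i\le(1+\mathrm{diam}(\Gamma_i)/c)(d_i+d_j)$.

Otherwise $-t_j$ is, on the affine hull of $\Gamma_i$, an affine function with gradient of norm $c_{ij}>0$, and it is nonnegative on $\Gamma_i$. Move from $y_i$ inside the affine hull in the direction of steepest decrease. After length $-t_j(y_i)/c_{ij}$ the zero set is reached, and $\Gamma_i$ is left no later than there. So $\mathrm{dist}(y,\Sigma)\le d_i+(d_i+d_j)/c_{ij}$.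
\end{proof}

\subsection{The barrier}

\begin{lemma}\label{lem:barrier}
There are constants $H\le r_1$, independent of $\lambda$, and for each large $\lambda$ a decreasing event $\mathcal B$, depending only on vertices within distance $r_1$ of $\partial(\lambda D)$, such that on $\mathcal B$ every vertex of $C$ is within distance $H$ of $\lambda D$, and
\begin{equation}\label{eq:PB}
P(\mathcal B)\ge\exp\big(-d\,|D|\,\lambda^{d-1}-O(\lambda^{d-2})\big).
\end{equation}
\end{lemma}

\begin{proof}
\emph{Construction.} Fix $h\in(0,1)$ with $C_d'\kappa h\le\varepsilon/2$, where $C_d'$ is the constant, depending only on $d$, in the vertex count \eqref{eq:seam} below. Since $a(\nu_j,h)\le\tau_j$, there are $\ell_j\ge1/h$ and a cube $Q_j^0\perp\nu_j$ of side $\ell_j$ with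
\begin{equation}\label{eq:goodcube}
\phi(Q_j^0,h\ell_j)\le(\tau_j+\varepsilon/2)\,\ell_j^{d-1}.
\end{equation}
Put $H_j=h\ell_j+2\sqrt d$ and $H=\max_jH_j$. Tile $\{t_j=0\}$ by cubes of side $\ell_j$ parallel to $Q^0_j$. The tiles themselves need not be lattice translates of $Q_j^0$; for each tile $Q$ that meets $\lambda\Gamma_j$ we choose $z_Q\in\mathbb Z^d$ such that $\tilde Q=Q_j^0+z_Q$ is a translate of $Q$ by a vector of length at most $\sqrt d$. Copies over neighboring tiles may be misaligned, so we close the vertices over the tile boundaries to prevent leaks. Let $\mathcal B$ be the event that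
\begin{enumerate}
\item[(i)] $F(\tilde Q,h\ell_j)$ occurs for every such tile and all $j$;
\item[(ii)] for every such tile, all vertices within distance $3\sqrt d$ of $\{y+t\nu_j:y\in\partial Q,\ |t|\le H_j+1\}$ are closed, where $\partial Q$ is the relative boundary;
\item[(iii)] all vertices within distance $r_0$ of $\lambda\Sigma$ are closed.
\end{enumerate}
Here $r_0$ is a constant with $r_0>\max(H+2,\,c_D(2H+2))$. The event $\mathcal B$ is decreasing, and it depends only on vertices within some constant distance $r_1\ge H$ of $\partial(\lambda D)$.

\emph{Zones.} Let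
\[
\mathcal Z_j=\{v\in\mathbb Z^d:\ \mathrm{proj}_j(v)\in\lambda\Gamma_j,\ |t_j(v)|<H_j,\ \mathrm{dist}(v,\lambda\Sigma)>r_0\}.
\]
Let $\mathcal A^-$ (resp.\ $\mathcal A^+$) be the set of vertices at distance more than $r_0$ from $\lambda\Sigma$ that lie in no $\mathcal Z_j$ and are inside (resp.\ outside) $\lambda D$. So every vertex at distance more than $r_0$ from $\lambda\Sigma$ is in $\mathcal A^-$, in $\mathcal A^+$ or in some $\mathcal Z_j$.

(a) \emph{For $i\ne j$, $\mathcal Z_i$ and $\mathcal Z_j$ are disjoint and no vertex of one is adjacent to a vertex of the other.} Otherwise some $v\in\mathcal Z_i$ is within $H$ of $\lambda\Gamma_i$ and within $H+1$ of $\lambda\Gamma_j$, so by Lemma~\ref{lem:corner} within $c_D(2H+1)<r_0$ of $\lambda\Sigma$.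

(b) \emph{No vertex of $\mathcal A^-$ is adjacent to a vertex of $\mathcal A^+$.} Let $v\in\lambda D$ and $v'\notin\lambda D$ be adjacent, both at distance more than $r_0$ from $\lambda\Sigma$. The edge between them contains a point $y$ of some $\lambda\Gamma_j$, at distance at least $r_0-1>1$ from $\lambda\Sigma$. As $|v-y|\le1$, $\mathrm{proj}_j(v)\in\lambda\Gamma_j$ and $|t_j(v)|\le1<H_j$. So $v\in\mathcal Z_j$ and $v\notin\mathcal A^-$.

(c) \emph{If $v\in\mathcal Z_j$ is adjacent to $v'\in\mathcal A^-$, then $t_j(v)\le-H_j+1$; if $v$ is adjacent to $v'\in\mathcal A^+$, then $t_j(v)\ge H_j-1$.} First, $\mathrm{proj}_j(v')\in\lambda\Gamma_j$; otherwise the relative boundary of $\lambda\Gamma_j$ would come within $1$ of $\mathrm{proj}_j(v)$, and $v$ would be within $H+1<r_0$ of $\lambda\Sigma$. As $v'\notin\mathcal Z_j$, $|t_j(v')|\ge H_j$. If $t_j(v')\ge H_j$, then $v'\notin\lambda D$, so $v'\in\mathcal A^+$ and $t_j(v)\ge H_j-1$. Suppose that $t_j(v')\le-H_j$. We show $v'\in\lambda D$, so that $v'\in\mathcal A^-$ and $t_j(v)\le-H_j+1$. Since $|t_j(v')|\le H+1$ and $\mathrm{dist}(v',\lambda\Sigma)>r_0>H+1$, the point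 $\mathrm{proj}_j(v')$ is in the relative interior of $\lambda\Gamma_j$. The segment from it to $v'$ has length at most $H+1$ and points inward. If $v'\notin\lambda D$, the segment would leave $\lambda D$ at a point with $t_j<0$, that is, at a point of some $\lambda\Gamma_i$ with $i\ne j$; then $v'$ would be within $H+1$ of both $\lambda\Gamma_i$ and $\lambda\Gamma_j$, hence within $c_D(2H+2)<r_0$ of $\lambda\Sigma$, a contradiction.

\emph{On $\mathcal B$ there is no open path from $\mathcal A^-$ to $\mathcal A^+$.} By (iii) such a path stays in $\mathcal A^-\cup\mathcal A^+\cup\bigcup_j\mathcal Z_j$. Take its first visit to $\mathcal A^+$ and the last visit to $\mathcal A^-$ before it. By (a), (b) and (c), the piece strictly between them is a nonempty open path in one $\mathcal Z_j$ from $t_j\le-H_j+1$ to $t_j\ge H_j-1$. Its projection lies in $\lambda\Gamma_j$ and moves by at most $1$ per step, and by (ii) it is never within $3\sqrt d$ of the boundary of a tile containing it. So it stays in one tile $Q$, at distance more than $3\sqrt d$ from $\partial Q$, and the path lies over $\tilde Q$ as well. The height of $\tilde Q$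 differs from $t_j$ by at most $\sqrt d$. In this height the piece starts at or below $-H_j+1+\sqrt d=-h\ell_j+1-\sqrt d$ and ends at or above $h\ell_j-1+\sqrt d$. By Lemma~\ref{lem:extract} it contains an open crossing of $Z(\tilde Q,h\ell_j)$, which contradicts (i).

For $\lambda$ large, $0\in\mathcal A^-$. So on $\mathcal B$ the cluster $C$ avoids $\mathcal A^+$, and by (iii) its vertices lie in $\mathcal A^-\cup\bigcup_j\mathcal Z_j$, within distance $H$ of $\lambda D$.

\emph{Probability.} On facet $j$ there are at most $|\Gamma_j|(\lambda/\ell_j)^{d-1}+O(\lambda^{d-2})$ tiles. By translation invariance, \eqref{eq:goodcube} holds for $\tilde Q$. For each tile the number of vertices in (ii) is at most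
\begin{equation}\label{eq:seam}
C_d\,\ell_j^{d-2}(H_j+1)\le C_d'\,h\,\ell_j^{d-1},
\end{equation}
because $1\le h\ell_j\le\ell_j$. There are $O(\lambda^{d-2})$ vertices in (iii). Harris' inequality gives
\[
-\log P(\mathcal B)\le\sum_j\Big(\frac{|\Gamma_j|\lambda^{d-1}}{\ell_j^{d-1}}+O(\lambda^{d-2})\Big)\Big(\tau_j+\frac\varepsilon2+C_d'\kappa h\Big)\ell_j^{d-1}+O(\lambda^{d-2}).
\]
By the choice of $h$ the second bracket is at most $\tau_j+\varepsilon$, and \eqref{eq:PB} follows from \eqref{eq:cones}.
\end{proof}

\subsection{The interior}

Let $\mathrm{Int}_\lambda=\{v\in\mathbb Z^d\cap\lambda D:\mathrm{dist}(v,\partial(\lambda D))>r_1\}$. The configuration in $\mathrm{Int}_\lambda$ is independent of $\mathcal B$. Choose $k$ with $\theta_k\le\theta+\varepsilon$. Let $\mathcal I$ be the event, depending only on the configuration in $\mathrm{Int}_\lambda$, that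
\begin{itemize}
\item the cluster of $0$ in $\mathrm{Int}_\lambda$ has at least $(\theta-\varepsilon)|D|\lambda^d$ vertices, and
\item $\sum Y^{(k)}_v\le(\theta+2\varepsilon)|D|\lambda^d$, the sum being over $v$ with $v+\Lambda_k\subset\mathrm{Int}_\lambda$.
\end{itemize}

\begin{lemma}\label{lem:interior}
$P(\mathcal I)\ge\theta/2$ for all large $\lambda$.
\end{lemma}

\begin{proof}
The second condition has probability tending to $1$ by Chebyshev's inequality: the number of terms is at most $|D|\lambda^d(1+o(1))$, each has mean at most $\theta+\varepsilon$, and $Y_u^{(k)},Y_v^{(k)}$ are independent if $|u-v|_\infty>2k$.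

For the first condition we cover a slightly smaller polytope by overlapping boxes, in each of which local uniqueness holds. Let $D^-=(1-b)D$ with a small $b\in(0,1)$. By convexity $D^-+B(0,b\varepsilon)\subset D$, so $\mathrm{dist}(D^-,\partial D)\ge b\varepsilon$. Let $n_0=\lceil c\lambda\rceil$ with $c>0$ small depending on $b$ and $\varepsilon$, $g=\lfloor n_0/2\rfloor$, and
\[
X=\{x\in g\mathbb Z^d:\ (x+[-\tfrac g2,\tfrac g2]^d)\cap\lambda D^-\ne\emptyset\}.
\]
For large $\lambda$, $|X|$ is bounded by a constant, and $x+\Lambda_{2n_0}\subset\mathrm{Int}_\lambda$ for all $x\in X$. Moreover $X$ is $*$-connected in $g\mathbb Z^d$. To see this, join points of the cubes of two elements of $X$ by a segment in $\lambda D^-$. It is covered by the finitely many closed cubes $x+[-\frac g2,\frac g2]^d$, $x\in g\mathbb Z^d$, that meet it, and all of these are centered in $X$. As the segment is connected, the intersection graph of these cubes is connected, and intersecting cubes have equal or $*$-adjacent centers.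

By Lemma~\ref{lem:unique} and the existence of an infinite cluster, with probability tending to $1$ the following hold for all $x\in X$: any two vertices of $x+\Lambda_{n_0}$ connected to $\partial(x+\Lambda_{2n_0})$ in $x+\Lambda_{2n_0}$ are connected to each other in $x+\Lambda_{2n_0}$; and $x+\Lambda_g$ contains a vertex of an infinite cluster. If $x,x'\in X$ are $*$-neighbors, then $x'+\Lambda_g$ is contained in both $x+\Lambda_{n_0}$ and $x'+\Lambda_{n_0}$, because $2g\le n_0$. So infinite-cluster vertices in these two boxes are connected through one in $x'+\Lambda_g$. Since $X$ is $*$-connected, all vertices of $\lambda D^-$ that lie in infinite clusters are connected to each other within $\mathrm{Int}_\lambda$.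

The number of these vertices, divided by $\lambda^d|D^-|$, tends to $\theta$ in probability. Indeed, let $J_v=1\{|C(v)|=\infty\}\le Y_v^{(k')}$. Since $E|Y_v^{(k')}-J_v|=\theta_{k'}-\theta$, for $|u-v|_\infty>2k'$ we have $|\mathrm{Cov}(J_u,J_v)|\le4(\theta_{k'}-\theta)$. So the variance of the number is at most $C\lambda^d(4k'+1)^d+C\lambda^{2d}(\theta_{k'}-\theta)$ for every $k'$, that is, $o(\lambda^{2d})$. Finally, $0$ is one of these vertices with probability $\theta$. If $b$ is so small that $(1-b)^d(\theta-b)>\theta-\varepsilon$, the first condition holds with probability at least $\theta-o(1)$.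
\end{proof}

On $\mathcal B\cap\mathcal I$, for $\lambda$ large, $|C|\ge(\theta-\varepsilon)|D|\lambda^d$. This exceeds $(2k+1)^d$, so $Y_v^{(k)}=1$ for every $v\in C$ by \eqref{eq:exit}. All of $C$ is within distance $H$ of $\lambda D$, and only $O(\lambda^{d-1})$ of the vertices there fail to satisfy $v+\Lambda_k\subset\mathrm{Int}_\lambda$. Hence $|C|\le(\theta+2\varepsilon)|D|\lambda^d+O(\lambda^{d-1})$, and by independence
\begin{equation}\label{eq:range}
P\big((\theta-\varepsilon)|D|\lambda^d\le|C|\le(\theta+3\varepsilon)|D|\lambda^d\big)\ge\tfrac\theta2\,P(\mathcal B)\qquad\text{for large }\lambda.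
\end{equation}

\subsection{Exact size: proof of Proposition \ref{prop:lower}}

Given $n$, define $\lambda$ by $(\theta+3\varepsilon)|D|\lambda^d=(1-\varepsilon)n$. By \eqref{eq:range} there is, for $n$ large, an integer
\[
l\in\Big[(1-\varepsilon)\frac{\theta-\varepsilon}{\theta+3\varepsilon}\,n,\ (1-\varepsilon)n\Big]\qquad\text{with}\qquad P(|C|=l)\ge\frac\theta{2n}P(\mathcal B).
\]
Put $m=n-1-l$. Then $m\ge\varepsilon n-1$, and $m\le\frac{5\varepsilon}\theta n$ because
\[
1-(1-\varepsilon)\Big(1-\frac{4\varepsilon}{\theta+3\varepsilon}\Big)\le\varepsilon+\frac{4\varepsilon}\theta\le\frac{5\varepsilon}\theta .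
\]
By \eqref{eq:K}, $P(|C|=m)\ge e^{-C_5m^\beta}$ for $n$ large. Lemma~\ref{lem:glue} and \eqref{eq:PB} give
\[
-\log P(|C|=n)\le d|D|\lambda^{d-1}+O(\lambda^{d-2})+C_5(5\varepsilon n/\theta)^\beta+O(\log n).
\]
Since $\lambda^d\le n/(\theta|D|)$, we have $d|D|\lambda^{d-1}\le d|D|^{1/d}(n/\theta)^\beta$. Divide by $n^\beta$, let $n\to\infty$, use \eqref{eq:Dvol}, and let $\varepsilon\to0$. The compact sets $W_\varepsilon$ decrease to $W$, so $|W_\varepsilon|\to|W|$. \qed

\begin{corollary}\label{cor:pos}
$|W|>0$ and $0\in\mathrm{int}\,W$; so $0<w<\infty$, and there is $\tau_0>0$ with $\tau\ge\sigma_W\ge\tau_0$ on $S^{d-1}$.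
\end{corollary}

\begin{proof}
By \eqref{eq:K} and Proposition~\ref{prop:lower}, $0<C_4\le d|W|^{1/d}\theta^{-\beta}$. A convex set $W=-W$ of positive volume has $0$ in its interior. Finiteness of $|W|$ follows from \eqref{eq:taumax}.
\end{proof}

\section{The upper bound}\label{sec:upper}

\begin{proposition}\label{prop:upper}
$\displaystyle\limsup_{n\to\infty}n^{-\beta}\log P(|C|=n)\le-d\,|W|^{1/d}\theta^{-\beta}=-w.$
\end{proposition}

Throughout, $N=n^{1/d}$ (so $n^\beta=N^{d-1}$), $M=\lceil(\log N)^2\rceil$ and $A=w+1$; $\varepsilon\in(0,\frac12)$ is small and fixed. Parameters are fixed in the order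
\[
\varepsilon\ \to\ \text{block size }K\ \to\ \text{window margin }\rho\ \to\ \text{threshold }\eta\ \to\ \zeta\ \to\ \text{finitely many neighborhoods}\ \to\ N\text{ large}.
\]
We replace $C$ by a set $E$ of blocks (\ref{ss:blocks}), show that its boundary is of order $N^{d-1}$ (\ref{ss:boundary}) and that the number of vertices in its blocks is at least about $n/\theta$ (\ref{ss:volume}), cut the rescaled set into windows and use compactness (\ref{ss:windows}), let the boundary near each possible shape pay the surface tension (\ref{ss:local}), and apply the Wulff inequality (\ref{ss:energy}).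

\subsection{Blocks and holes}\label{ss:blocks}

For $K\ge2$ and a site $x\in\mathbb Z^d$ let $B_x=Kx+\{0,\dots,K-1\}^d$. Call $x$ \emph{good} if
\begin{enumerate}
\item[(G1)] any two vertices of $Kx+\Lambda_{2K}$ connected to $\partial(Kx+\Lambda_{4K})$ in $Kx+\Lambda_{4K}$ are connected to each other in $Kx+\Lambda_{4K}$;
\item[(G2)] each $B_y$ with $|y-x|_1\le1$ contains a vertex connected to $\partial(Kx+\Lambda_{4K})$ in $Kx+\Lambda_{4K}$.
\end{enumerate}
Note that these blocks $B_y$ are contained in $Kx+\Lambda_{2K}$. By Lemma~\ref{lem:unique} and the existence of an infinite cluster, $\delta:=P(x\text{ bad})\to0$ as $K\to\infty$; also $\delta>0$. Goodness of sites at mutual $\ell_\infty$-distance at least $9$ is independent. Considering the largest part of a finite set $T$ of sites in one residue class mod $9$, we get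
\begin{equation}\label{eq:allbad}
P(\text{all sites of }T\text{ are bad})\le\delta^{|T|/9^d}.
\end{equation}
Let $\delta_K=\sum_{m\ge1}m\Delta^m\delta^{m/9^d}$, with $\Delta$ from Lemma~\ref{lem:animals}; then $\delta_K>0$, and $\delta_K\to0$ as $K\to\infty$. Fix $K=K(\varepsilon)$ so large that
\begin{equation}\label{eq:K-choice}
4\Delta\,\delta^{1/(2d\,9^d)}\le e^{-3},\qquad\alpha_K\le\tfrac12,\qquad\psi_K\le\varepsilon\tau_0,
\end{equation}
where $\alpha_K\to0$ and $\psi_K\to0$ are defined in \eqref{eq:psi} and depend only on $d$, $p$ and $\delta_K$.

Assume $|C|=n>(8K+1)^d$. Let $\mathcal C=\{x:B_x\cap C\ne\emptyset\}$. This set is finite and connected, $0\in\mathcal C$ and $|\mathcal C|\le n$. Let $O_0$ be the infinite component and $O_1,O_2,\dots$ the finite components (``holes'') of $\mathbb Z^d\setminus\mathcal C$, and let $\partial_j$ be the set of sites of $\mathcal C$ adjacent to $O_j$. Sites adjacent to $O_j$ but not in $O_j$ belong to $\mathcal C$, hence to $\partial_j$.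

\begin{lemma}\label{lem:holes}
Let $|C|=n>(8K+1)^d$. For every $j$:
\begin{enumerate}
\item[(i)] all sites of $\partial_j$ are bad;
\item[(ii)] $\partial_j$ is $*$-connected;
\item[(iii)] $O_j$ is a component of $\mathbb Z^d\setminus\partial_j$, which has at most $2d|\partial_j|$ components.
\end{enumerate}
With $m_0=|\partial_0|$, moreover,
\begin{enumerate}
\item[(iv)] $\mathbb Z^d\setminus O_0\subset[-m_0,m_0]^d$, and $\partial_0$ contains $ke_1$ for some $0\le k<m_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $x\in\partial_j$. There are $u\in C\cap B_x$ and a neighbor $y$ of $x$ with $B_y\cap C=\emptyset$. By \eqref{eq:exit}, $u$ is connected to $\partial(Kx+\Lambda_{4K})$ in $Kx+\Lambda_{4K}$. If $x$ were good, (G2) and (G1) would connect $u$ to a vertex of $B_y$, so $B_y$ would meet $C$.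

(ii) Write $O=O_j$. It is connected, and so is its complement $O^c$, which consists of $\mathcal C$ and other components, each adjacent to $\mathcal C$. Let $\Pi$ be the set of edges between $O$ and $O^c$. We claim that any two edges of $\Pi$ are linked by a chain in $\Pi$ whose consecutive edges lie in a common 4-cycle (elementary square). If not, $\Pi=\Pi_1\sqcup\Pi_2$ with both parts nonempty and no 4-cycle containing edges of both. Take $e_1\in\Pi_1$, $e_2\in\Pi_2$, and join their ends inside $O$ and inside $O^c$. This gives a closed walk that uses exactly $e_1,e_2$ from $\Pi$, once each. Modulo $2$, every closed walk is a sum of 4-cycles: swapping two consecutive steps changes it by a 4-cycle or by nothing, deleting a backtrack changes nothing, and these operations reduce a closed walk, whose steps sum to $0$, to a trivial one. Each 4-cycle meets the cut $\Pi$ in an even number of edges; as it does not meet both parts, it meets $\Pi_1$ in an even number of edges. So the walk uses $\Pi_1$ an even number of times, a contradiction. Finally, the $O^c$-endpoints of two edges of a 4-cycle are equal or $*$-adjacent, and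 the $O^c$-endpoints of the edges of $\Pi$ form $\partial_j$.

(iii) $O_j$ is connected, disjoint from $\partial_j$, and all sites outside $O_j$ adjacent to it are in $\partial_j$. Each component of $\mathbb Z^d\setminus\partial_j$ contains a neighbor of a site of $\partial_j$.

(iv) The set $\mathcal C'=\mathbb Z^d\setminus O_0$ is finite, contains $0$ and, as in (ii), is connected. If a hyperplane $\{x_i=l\}$ meets $\mathcal C'$, move from a site of $\mathcal C'$ inside it, along another coordinate direction, to the last site of $\mathcal C'$ on this line; that site is in $\partial_0$. So each coordinate takes at most $m_0$ values on $\mathcal C'$. These values form an interval containing $0$, which gives the inclusion. The last site $ke_1$ of $\mathcal C'$ on the half-line $\{ie_1:i\ge0\}$ is in $\partial_0$. Since the first coordinate takes the values $0,\dots,k$ on $\mathcal C'$, we have $k+1\le m_0$.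
\end{proof}

\subsection{The total boundary}\label{ss:boundary}

We cannot keep all holes: bad blocks have positive density, so there may be order $N^d$ small holes, and both their total boundary and the number of their possible arrangements would be too large. Call a hole \emph{big} if $|\partial_j|\ge M$ and \emph{small} otherwise. The position of a big hole costs a factor polynomial in $N$, negligible against the exponential of its boundary size, which is at least $(\log N)^2$. Small holes will be filled. Let
\[
s=|\partial_0|+\sum_{O_j\text{ big}}|\partial_j|,\qquad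
E=\mathcal C\cup\bigcup_{O_j\text{ small}}O_j=\mathbb Z^d\setminus\Big(O_0\cup\bigcup_{O_j\text{ big}}O_j\Big),\qquad
\hat E=\frac1N\bigcup_{x\in E}(Kx+[0,K]^d).
\]

\begin{lemma}\label{lem:boundary}
For $N$ large,
\begin{equation}\label{eq:boundary}
P(|C|=n,\ s\ge AN^{d-1})\le e^{-AN^{d-1}} .
\end{equation}
If $|C|=n$ and $s<AN^{d-1}$, then $\mathrm{Per}(\hat E)\le A_K:=2dAK^{d-1}$ and $|\hat E|\le V:=(c_dA_K)^{d/(d-1)}$. The number of sets $E$ that can occur in this case is at most $e^{C'N^{d-1}}$, with $C'=C'(A,d)$.
\end{lemma}

\begin{proof}
Each site lies in at most $2d$ of the sets $\partial_j$. So $s\le2d|\mathcal C|\le2dn$, and the union of the $\partial_j$ counted in $s$ has at least $s/2d$ sites, all bad. Count the possible families $(\partial_0,(\partial_j)_{\text{big}})$ with given $s$. There are at most $2^s$ choices of the sizes. By Lemmas~\ref{lem:holes} and \ref{lem:animals} there are at most $s\Delta^{m_0}$ choices of $\partial_0$ and, since all $\partial_j$ lie in $[-m_0,m_0]^d\subset[-s,s]^d$, at most $(2s+1)^d\Delta^{|\partial_j|}$ choices of each of the at most $s/M$ other sets. By \eqref{eq:allbad},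
\[
P(|C|=n,\ s\text{ given})\le s\,2^s\Delta^s(2s+1)^{ds/M}\,\delta^{s/(2d\,9^d)}\le s\,\big(4\Delta\delta^{1/(2d9^d)}\big)^s\le s\,e^{-3s},
\]
because $(2s+1)^{d/M}\le2$ for $s\le2dN^d$ and $N$ large. Summing over $s\ge AN^{d-1}$ and using $se^{-s}\le1$ gives \eqref{eq:boundary}.

A face of $\hat E$ separates a site $x\in E$ from a site of some $O_j$ with $j=0$ or $O_j$ big, and then $x\in\partial_j$. So there are at most $2ds$ faces, each of area $(K/N)^{d-1}$; if $s<AN^{d-1}$, this gives the bound on the perimeter, and the isoperimetric inequality gives the bound on the volume. Finally, $E$ is determined by the sets $\partial_j$ counted in $s$ together with the choice, for each of them, of a component of $\mathbb Z^d\setminus\partial_j$ (for $j=0$ the infinite one). The components multiply the number of choices by at most $\prod2d|\partial_j|\le(4d)^s$. Summing $(4d)^s\,s\,(4\Delta)^s$ over $s<AN^{d-1}$ gives the last claim.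
\end{proof}

\subsection{The volume}\label{ss:volume}

\begin{lemma}\label{lem:volume}
There is $c>0$ such that for $N$ large
\begin{equation}\label{eq:volume}
P\Big(|C|=n,\ s<AN^{d-1},\ |\hat E|<\frac1{\theta+\varepsilon}\Big)\le e^{C'N^{d-1}-cN^d}.
\end{equation}
\end{lemma}

\begin{proof}
Choose $k$ with $\theta_k\le\theta+\varepsilon/2$. If $|C|=n$ is large, $Y^{(k)}_v=1$ for all $v\in C$, by \eqref{eq:exit}. Since $C\subset\bigcup_{x\in E}B_x$, $n\le\sum Y_v^{(k)}$ over the vertices $v$ of $\bigcup_{x\in E}B_x$, whose number is $m=K^d|E|=N^d|\hat E|\ge n$. If $|\hat E|<1/(\theta+\varepsilon)$, then $n=N^d>(\theta+\varepsilon)m$.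

For a fixed set of $m$ vertices split the sum into the $j=(2k+1)^d$ residue classes mod $2k+1$; within a class the variables are independent. For $u>0$, H\"older's inequality gives
\[
E\,e^{u\sum Y_v^{(k)}}\le\prod_v\big(E\,e^{ujY_v^{(k)}}\big)^{1/j}\le\exp\big(m\,\theta_k(e^{uj}-1)/j\big).
\]
So $P(\sum Y_v^{(k)}\ge(\theta+\varepsilon)m)\le\exp(-m[u(\theta+\varepsilon)-\theta_k(e^{uj}-1)/j])$, and the bracket is positive for small $u$, because $\theta_k<\theta+\varepsilon$. Since $m\ge N^d$, a union bound over the at most $e^{C'N^{d-1}}$ possible $E$ proves the lemma.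
\end{proof}

\subsection{Windows and compactness}\label{ss:windows}

The set $\hat E$ may consist of pieces at mutual distances tending to infinity with $N$, so the family of all possible $\hat E$ is not precompact in $L^1(\mathbb R^d)$. We cut space into windows of fixed size, placed so that little of $\hat E$ is near their boundaries, and keep only the boundedly many windows that contain a substantial part of $\hat E$.

Let $\rho\ge3$ be an integer, $R=\rho^2$, $U=(0,R)^d$, $U_\rho=(\rho,R-\rho)^d$ and $\eta\in(0,\frac12)$. Put
\begin{equation}\label{eq:v0}
v_0=\frac{1-3d/\rho}{\theta+\varepsilon}-c_d\eta^{1/d}A_K,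
\end{equation}
where $c_d$ is the constant in the isoperimetric inequalities. We take $\rho>3d$ and then $\eta$ so small that $v_0>0$.

\begin{lemma}\label{lem:windows}
Let $N$ be large, $|C|=n$, $s<AN^{d-1}$ and $|\hat E|\ge1/(\theta+\varepsilon)$. There are $a\in\{0,\dots,R-1\}^d$, an integer $1\le q\le V/\eta$ and distinct $z_1,\dots,z_q\in\mathbb Z^d$ such that the sets $F_i=(\hat E-a-Rz_i)\cap U$ satisfy $(F_1,\dots,F_q)\in\mathcal K_q$, where
\[
\mathcal K_q=\Big\{(G_i)_{i\le q}:\ G_i\subset U,\ \mathrm{Per}(G_i;U)\le A_K,\ \sum_i|G_i|\le V,\ \sum_i|G_i\cap U_\rho|\ge v_0\Big\}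
\]
is compact in $L^1(U)^q$. The number of possible $(a,q,z_1,\dots,z_q)$ is at most polynomial in $N$.
\end{lemma}

\begin{proof}
For a real $y$, at most $2\rho+1$ of the numbers $a\in\{0,\dots,R-1\}$ satisfy $\mathrm{dist}(y,a+R\mathbb Z)\le\rho$; this is a fraction at most $(2\rho+1)/R\le3/\rho$. Averaging over $a$ in each coordinate, there is $a\in\{0,\dots,R-1\}^d$ such that at most a fraction $3d/\rho$ of the volume of $\hat E$ lies within distance $\rho$ of $\bigcup_i\{x_i\in a_i+R\mathbb Z\}$. Consider the windows $a+Rz+[0,R)^d$, $z\in\mathbb Z^d$. Call a window light if it contains volume less than $\eta$ of $\hat E$, and heavy otherwise. As $\eta<R^d/2$, the relative isoperimetric inequality bounds the total volume of $\hat E$ in light windows by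
\[
\eta^{1/d}\sum_{\text{light}}|\hat E\cap\text{window}|^\beta\le c_d\,\eta^{1/d}\,\mathrm{Per}(\hat E)\le c_d\eta^{1/d}A_K .
\]
There are at most $V/\eta$ heavy windows; let $z_1,\dots,z_q$ be their indices. Points of heavy windows outside the translated $U_\rho$ are within distance $\rho$ of the grid. Hence $\sum_i|F_i\cap U_\rho|\ge(1-3d/\rho)|\hat E|-c_d\eta^{1/d}A_K\ge v_0>0$; in particular $q\ge1$. The other conditions are clear from Lemma~\ref{lem:boundary}. Compactness of $\mathcal K_q$ follows from the compactness and lower semicontinuity recalled in Section~\ref{ss:facts}. Since $C\subset\Lambda_n$ and holes of $\mathcal C$ lie in the smallest box containing $\mathcal C$, there are polynomially many possibilities for each $z_i$, and $q$ is bounded.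
\end{proof}

\subsection{The boundary pays the surface tension}\label{ss:local}

For $G\subset U$ of finite perimeter in $U$ put $I_W(G;U)=\int_{\partial^*G\cap U}\sigma_W(\nu_G)\,d\mathcal H^{d-1}$.

\begin{lemma}\label{lem:local}
Let $0<\zeta<\min(\varepsilon,\varepsilon\tau_0/3,1)$ and $G=(G_i)\in\mathcal K_q$. There is $\omega=\omega(G)>0$ such that for $N$ large, uniformly in $a\in\{0,\dots,R-1\}^d$ and distinct $z_1,\dots,z_q\in\mathbb Z^d$, with $F_i=(\hat E-a-Rz_i)\cap U$,
\begin{multline}\label{eq:local}
P\big(|C|=n,\ s<AN^{d-1},\ |F_i\triangle G_i|\le\omega\text{ for all }i\le q\big)\\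
\le e^{-N^{d-1/2}}+\exp\Big(-(1-2\varepsilon)(1-\zeta)^{d+1}N^{d-1}\Big[\sum_iI_W(G_i;U)-q\zeta\Big]\Big).
\end{multline}
\end{lemma}

The proof has four parts: choose disjoint cylinders along the boundaries of the $G_i$; show that each cylinder contains two layers with few defects; show that closing the defects disconnects the cylinder, as in Section~\ref{ss:toy}; multiply over cylinders.

\begin{proof}
\emph{Part 1: cylinders.} Fix $b=b(\zeta,d)\le\zeta$ such that every $(d-1)$-disc of radius $(1-\zeta)r$ contains finitely many disjoint closed $(d-1)$-cubes of side $br$ of total area at least $(1-\zeta)^d\alpha_{d-1}r^{d-1}$. This is possible since the disc has area $(1-\zeta)^{d-1}\alpha_{d-1}r^{d-1}$. For each unit vector $\nu$ choose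
\begin{equation}\label{eq:hgamma}
h=h(\nu)\in(0,1)\ \text{ with }\ a(\nu,h)\ge\tau(\nu)-\zeta/2,\qquad\text{and put}\qquad\gamma=\gamma(\nu)=hb^d\delta_K/6>0 .
\end{equation}
Let $\mu_i=\sigma_W(\nu_{G_i})\mathcal H^{d-1}\llcorner(\partial^*G_i\cap U)$, so that $\mu_i(U)=I_W(G_i;U)$. We claim that for every $x\in\partial^*G_i\cap U$, with outer normal $\nu$, and all small $r$,
\begin{align}
\big|(G_i\cap B(x,r))\,\triangle\,\{y\in B(x,r):(y-x)\cdot\nu<0\}\big|&\le\gamma(\nu)\,r^d,\label{eq:half}\\
\alpha_{d-1}r^{d-1}\sigma_W(\nu)&\ge(1-\zeta)\,\mu_i(B(x,r)).\label{eq:mass}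
\end{align}
The first is part of De Giorgi's theorem. For the second, the mean of $\nu_{G_i}$ over $\partial^*G_i\cap B(x,r)$ tends to $\nu$. As $|\nu_{G_i}-\nu|^2=2-2\nu_{G_i}\cdot\nu$, the mean of $|\nu_{G_i}-\nu|^2$ tends to $0$. Since $\sigma_W$ is Lipschitz, $\mu_i(B(x,r))\sim\sigma_W(\nu)\alpha_{d-1}r^{d-1}$, and $\sigma_W(\nu)\ge\tau_0>0$.

By Vitali--Besicovitch there are, for each $i$, finitely many disjoint closed balls $B=B(x,r)\subset U$ satisfying \eqref{eq:half} and \eqref{eq:mass} with total $\mu_i$-mass at least $\mu_i(U)-\zeta$. If no ball is chosen for any $i$, then $\mu_i(U)\le\zeta$ for all $i$, the bracket in \eqref{eq:local} is at most $0$, and there is nothing to prove (put $\omega=1$). Otherwise let $\omega$ be the minimum of $\gamma r^d$ over all chosen balls. If $|F_i\triangle G_i|\le\omega$, then for every chosen ball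
\begin{equation}\label{eq:Fhalf}
\big|(F_i\cap B)\,\triangle\,\{y\in B:(y-x)\cdot\nu<0\}\big|\le2\gamma r^d .
\end{equation}
In the disc of radius $(1-\zeta)r$ orthogonal to $\nu$ through the center of the ball take the cubes $Q$ of side $br$ of the packing, and over them the disjoint cylinders $\{y+t\nu:y\in Q,\ |t|\le hbr\}$. They lie in the interior of the ball, because $(1-\zeta)^2+b^2\le(1-\zeta)^2+\zeta^2<1$.

Now put each cylinder into its window (translate by $a+Rz_i$) and multiply by $N$. Its base, denoted $NQ$ with a slight abuse, has side $\ell=Nbr$, and its half-height is $h\ell$, which is at least $1$ for $N$ large. We write $Z=Z(NQ,h\ell)$. The vector $N(a+Rz_i)$ need not be a lattice vector; this is why \eqref{eq:tau} has an infimum over all positions. All requirements ``for $N$ large'' below concern finitely many shapes of cylinders and are uniform in their positions.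

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=1]
\fill[gray!15] (0,-1.5) rectangle (7,0);
\fill[gray!50] (0,-0.85) rectangle (7,-0.65);
\fill[gray!50] (0,0.65) rectangle (7,0.85);
\draw (0,-1.5) rectangle (7,1.5);
\draw[dashed] (0,0) -- (7,0);
\node at (0.9,-0.75) {$\times$};
\node at (2.0,-0.75) {$\times$};
\node at (6.1,-0.75) {$\times$};
\node at (1.5,0.75) {$\times$};
\node at (5.6,0.75) {$\times$};
\draw[thick] (3.2,-1.45) .. controls (2.6,-1.1) and (3.6,-1.0) .. (3.4,-0.75) .. controls (3.1,-0.2) and (4.6,0.1) .. (4.1,0.75) .. controls (3.9,1.0) and (4.6,1.2) .. (4.4,1.45);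
\fill (3.4,-0.75) circle (2pt) node[above left] {$v$};
\fill (4.1,0.75) circle (2pt) node[above left] {$v'$};
\node[right] at (7,-0.75) {$L_{i^-}$};
\node[right] at (7,0.75) {$L_{i^+}$};
\node[left] at (0,1.5) {$t=h\ell$};
\node[left] at (0,0) {$t=0$};
\node[left] at (0,-1.5) {$t=-h\ell$};
\end{tikzpicture}
\caption{A cylinder $Z$ over a piece of the boundary. Up to a small volume, blocks below $t=0$ (light gray) belong to $E$ and blocks above do not. Crosses mark the few defective vertices of one lower and one upper layer. A crossing that avoids them would pass through a vertex $v$ of the lower layer that has to belong to $C$, and so through a vertex $v'\in C$ of the upper layer; but such a $v'$ is defective.}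
\label{fig:cylinder}
\end{figure}

\emph{Part 2: few defective vertices.} A block of $E$ may fail to meet $C$ (if it is in a small hole) or may be bad. Both are controlled by a local variable. For a block site $y$ let $X_y=1$ if some $*$-connected set $T$ of bad sites with $|T|<M$ contains $y$ or has $y$ in a finite component of $\mathbb Z^d\setminus T$; otherwise $X_y=0$. Such a $T$ contains $y+le_1$ for some $0\le l<|T|$. To see this, let $l$ be the first index with $y+le_1\in T$. If $l\ge1$, the sites $y+ie_1$ with $0\le i<l$ are in the finite component; moving from each of them in direction $e_2$ until the component is left, we find a site of $T$ in each of the $l$ hyperplanes through these sites orthogonal to $e_1$. Together with $y+le_1$ this gives $|T|\ge l+1$. By Lemma~\ref{lem:animals} and \eqref{eq:allbad},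
\[
P(X_y=1)\le\sum_{m\ge1}m\Delta^m\delta^{m/9^d}=\delta_K .
\]
Moreover $T\subset y+\Lambda_{2M}$, so the variables $X_y$ with $y$ in one residue class mod $M':=4M+9$ are independent. Let $\mathcal R$ be the set of $x$ whose block $B_x$ meets $Z$. By H\"older's inequality over the $M'^d$ classes,
\[
E\exp\Big(M'^{-d}\sum_{y\in\mathcal R}X_y\Big)\le\exp\big((e-1)\delta_K|\mathcal R|/M'^d\big),
\]
and by Markov's inequality
\begin{equation}\label{eq:X}
P\Big(\sum_{y\in\mathcal R}X_y>3\delta_K|\mathcal R|\Big)\le e^{-\delta_K|\mathcal R|/M'^d}.
\end{equation}
Here $|\mathcal R|\ge cN^d$ and $M'^d$ is polylogarithmic in $N$. So the sum of \eqref{eq:X} over the fixed number of cylinders is at most $e^{-N^{d-1/2}}$ for $N$ large. From now on assume that $\sum_{\mathcal R}X_y\le3\delta_K|\mathcal R|$ for all cylinders and that the event in \eqref{eq:local} occurs.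

Fix a cylinder and let $L_i=\{v\in Z\cap\mathbb Z^d:t(v)\in[i,i+1)\}$ for integers $i$. Lower layers are those with $i\in[-\frac34h\ell,-\frac14h\ell]$, upper layers those with $i\in[\frac14h\ell,\frac34h\ell]$. For $N$ large there are at least $h\ell/3$ of each, and each has at most $C_d''\ell^{d-1}$ vertices, where $C_d''\ge1$ is a fixed constant depending only on $d$. If $v\in B_x$, then $v+[0,1]^d\subset Kx+[0,K]^d$. So the small cube $\frac1N(v+[0,1]^d)$ lies in $\hat E$ if $x\in E$, and in the complement of $\hat E$ up to a null set if $x\notin E$. For $v$ in a lower (upper) layer and $N$ large, the small cube lies in the corresponding ball and on the side $t<0$ ($t>0$) of its equator. The small cubes have disjoint interiors and volume $N^{-d}$. Hence, by \eqref{eq:Fhalf} and \eqref{eq:hgamma}, at most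
\[
2\gamma r^dN^d=2\gamma(\ell/b)^d=\tfrac13h\delta_K\ell^d
\]
vertices of lower layers have their block outside $E$, and at most as many vertices of upper layers have their block in $E$.

In the lower layers call a vertex \emph{defective} if its block $x$ satisfies $x\notin E$ or $X_x=1$. Since $K^d|\mathcal R|\le2|Z|=4h\ell^d$ for $N$ large, at most $3\delta_K|\mathcal R|K^d\le12h\delta_K\ell^d$ vertices of the lower layers have $X_x=1$. So some lower layer $L_{i^-}$ has at most $3(\frac13+12)\delta_K\ell^{d-1}=37\delta_K\ell^{d-1}$ defective vertices. In the upper layers call a vertex defective if its block is in $E$. Some upper layer $L_{i^+}$ has at most $\delta_K\ell^{d-1}$ of these. Let $S$ be the set of defective vertices in $L_{i^-}\cup L_{i^+}$; then $|S|\le38\delta_K\ell^{d-1}$.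

\emph{Part 3: closing $S$ produces $F(NQ,h\ell)$.} Suppose not (see Figure~\ref{fig:cylinder}). Then some path in $Z$, open in the original configuration and avoiding $S$, goes from $t\le-h\ell+1$ to $t\ge h\ell-1$. Since $t$ changes by at most $1$ per step, the path visits some $v\in L_{i^-}\setminus S$ and later some $v'\in L_{i^+}\setminus S$. The block site $x$ of $v$ is in $E$ and $X_x=0$. Hence $x$ is good; otherwise $T=\{x\}$ would give $X_x=1$. Also, $x$ is not in a small hole $O_j$: by Lemma~\ref{lem:holes}, $T=\partial_j$ is $*$-connected and consists of fewer than $M$ bad sites, and $O_j$ is a finite component of $\mathbb Z^d\setminus T$, so $x\in O_j$ would give $X_x=1$. Therefore $x\in\mathcal C$, and there is $u\in C\cap B_x$. By \eqref{eq:exit}, $u$ is connected to $\partial(Kx+\Lambda_{4K})$ in $Kx+\Lambda_{4K}$. The vertex $v$ is connected to $\partial(Kx+\Lambda_{4K})$ there too, since the path leads from it to $v'$, at distance at least $h\ell/2-2>8K\sqrt d$ for $N$ large. By (G1), $u\leftrightarrow v$. So $v\in C$, hence $v'\in C$, and the block of $v'$ is in $\mathcal C\subset E$. Thus $v'$ is defective,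 $v'\in S$: a contradiction.

\emph{Part 4: probabilities.} We have shown that for every cylinder the following event $\mathsf A_Z$ occurs: there are a lower layer $L_{i^-}$, an upper layer $L_{i^+}$ and a set $S\subset L_{i^-}\cup L_{i^+}$ with $|S|\le38\delta_K\ell^{d-1}$ such that closing $S$ produces $F(NQ,h\ell)$. This event depends only on the states of vertices in $Z$; the cluster $C$ no longer appears in it. For a fixed $S$, the event that closing $S$ produces $F(NQ,h\ell)$ is independent of the state of $S$, and its intersection with $\{S\text{ closed}\}$ is contained in $F(NQ,h\ell)$. So its probability is at most $(1-p)^{-|S|}P(F(NQ,h\ell))$. The number of subsets with at most $x$ elements of a set with at most $m$ elements is at most $u^{-x}(1+u)^m$ for $0<u\le1$. With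
\[
m=2C_d''\ell^{d-1},\qquad x=\alpha_Km=38\delta_K\ell^{d-1},\qquad u=\frac{\alpha_K}{1-\alpha_K}\le1
\]
we see that the number of possible $S$, for given $i^\pm$, is at most $e^{\psi^0_K\ell^{d-1}}$, where
\begin{equation}\label{eq:psi}
\alpha_K=\frac{19\,\delta_K}{C_d''},\qquad\psi_K^0=2C_d''\big(-\alpha_K\log\alpha_K-(1-\alpha_K)\log(1-\alpha_K)\big),\qquad\psi_K:=\psi_K^0+38\kappa\delta_K .
\end{equation}
Indeed $\alpha_K\to0$ and $\psi_K\to0$ as $K\to\infty$, as required for \eqref{eq:K-choice}. By \eqref{eq:tau} and the choice of $h$ in \eqref{eq:hgamma}, $P(F(NQ,h\ell))\le e^{-(\tau(\nu)-\zeta)\ell^{d-1}}$ for $N$ large, uniformly in the position and orientation of the cylinder's base. Therefore, for $N$ large,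
\[
P(\mathsf A_Z)\le(2\ell+2)^2e^{\psi_K\ell^{d-1}}e^{-(\tau(\nu)-\zeta)\ell^{d-1}}\le e^{-(\tau(\nu)-2\zeta-\psi_K)\ell^{d-1}}\le e^{-(1-2\varepsilon)\tau(\nu)\ell^{d-1}},
\]
by $3\zeta\le\varepsilon\tau_0$, $\psi_K\le\varepsilon\tau_0$ and $\tau_0\le\tau(\nu)$.

The cylinders are disjoint, also across different windows, so the events $\mathsf A_Z$ are independent. As $\tau\ge\sigma_W$, the sum of $\tau(\nu)\ell^{d-1}$ over all cylinders is, by the choice of the packings and \eqref{eq:mass}, at least
\[
N^{d-1}\sum_{\text{balls}}(1-\zeta)^d\alpha_{d-1}r^{d-1}\sigma_W(\nu)\ge N^{d-1}(1-\zeta)^{d+1}\sum_i\big(\mu_i(U)-\zeta\big).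
\]
Together with the exceptional probability in Part~2 this proves \eqref{eq:local}.
\end{proof}

\subsection{Surface energy of the pieces}\label{ss:energy}

\begin{lemma}\label{lem:energy}
For $(G_i)\in\mathcal K_q$, $\ \sum_iI_W(G_i;U)\ge d\,|W|^{1/d}v_0^\beta-2\tau_{\max}V/\rho.$
\end{lemma}

\begin{proof}
The energy $I_W(G_i;U)$ does not see the part of the boundary of $G_i$ on $\partial U$, so we cut $G_i$ off inside the margin, where this is cheap. Take $G_i$ to be its set of density-one points. By the coarea formula for the distance to $\partial U$ (recall $\rho<R/2$),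
\[
\int_0^\rho\mathcal H^{d-1}\big(G_i\cap\partial(t,R-t)^d\big)\,dt\le|G_i| .
\]
So there is $t_i\in(0,\rho)$, outside the null set of exceptional $t$ in the formula for intersections with cubes, such that $\mathcal H^{d-1}(G_i\cap\partial(t_i,R-t_i)^d)\le2|G_i|/\rho$. For $G_i'=G_i\cap(t_i,R-t_i)^d$ we get, since $\sigma_W\le\tau_{\max}$,
\[
I_W(G_i')\le I_W(G_i;U)+2\tau_{\max}|G_i|/\rho .
\]
Place translates of the $G_i'$ at positive distances from each other. Since $G_i'\supset G_i\cap U_\rho$, their union has volume at least $v_0$, and its energy is $\sum_iI_W(G_i')$. Apply \eqref{eq:wulff} and $\sum_i|G_i|\le V$.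
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Proposition \ref{prop:upper}]
For each $q\le V/\eta$ cover the compact set $\mathcal K_q$ by finitely many neighborhoods $\{(F_i):|F_i\triangle G_i|<\omega(G)\ \forall i\}$ with $G\in\mathcal K_q$. If $|C|=n$ and $n$ is large, then $s\ge AN^{d-1}$; or $s<AN^{d-1}$ and $|\hat E|<1/(\theta+\varepsilon)$; or Lemma~\ref{lem:windows} applies and $(F_i)$ is in one of these neighborhoods. By \eqref{eq:boundary}, \eqref{eq:volume}, \eqref{eq:local}, Lemma~\ref{lem:energy} and a union bound over polynomially many $(a,q,z_1,\dots,z_q)$ and finitely many neighborhoods,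
\[
\limsup_{n\to\infty}n^{-\beta}\log P(|C|=n)\le-\min\Big(A,\ (1-2\varepsilon)(1-\zeta)^{d+1}\Big[d|W|^{1/d}v_0^\beta-\frac{2\tau_{\max}V}\rho-\frac{V\zeta}\eta\Big]\Big)
\]
whenever the bracket is nonnegative; here $q\zeta\le V\zeta/\eta$ was used. The left side does not depend on the parameters. With $\varepsilon$, and hence $K$, $A_K$ and $V$, fixed, let $\zeta\to0$, then $\eta\to0$, then $\rho\to\infty$. By \eqref{eq:v0}, $v_0\to1/(\theta+\varepsilon)$, and the bracket tends to $d|W|^{1/d}(\theta+\varepsilon)^{-\beta}>0$. Now let $\varepsilon\to0$. As $A=w+1>w$, the right side tends to $-w$.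
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Combine Propositions~\ref{prop:lower} and \ref{prop:upper} with Corollary~\ref{cor:pos}.
\end{proof}

\section{Two complements}\label{sec:compl}

\begin{proposition}\label{prop:tail}
$\displaystyle\lim_{n\to\infty}-n^{-(d-1)/d}\log P(n\le|C|<\infty)=w.$
\end{proposition}

\begin{proof}
We have $P(n\le|C|<\infty)\ge P(|C|=n)$. Conversely, let $0<\varepsilon<w/2$. By Theorem~\ref{thm:main}, for $n$ large, $P(n\le|C|<\infty)\le\sum_{m\ge n}e^{-(w-\varepsilon)m^\beta}\le e^{-(w-2\varepsilon)n^\beta}\sum_{m\ge1}e^{-\varepsilon m^\beta}$, and the last sum is finite.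
\end{proof}

The surface tension, defined by a lower limit and an infimum, is in fact a limit in the following sense. Here $N$ is a real variable, unrelated to Section~\ref{sec:upper}.

\begin{proposition}\label{prop:limit}
For every $\nu\in S^{d-1}$ and $h>0$, $\limsup_{N\to\infty}N^{-(d-1)}\sup_Q\phi(Q,hN)\le\tau(\nu)$, where the supremum is over cubes $Q\perp\nu$ of side $N$. Hence
\[
\tau(\nu)=\lim_{h\downarrow0}\liminf_{N\to\infty}\inf_Q\frac{\phi(Q,hN)}{N^{d-1}}=\lim_{h\downarrow0}\limsup_{N\to\infty}\sup_Q\frac{\phi(Q,hN)}{N^{d-1}} .
\]
\end{proposition}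

\begin{proof}
Given $\varepsilon>0$ choose, as in the proof of Lemma~\ref{lem:barrier}, $h'\in(0,1)$ with $C_d'\kappa h'\le\varepsilon/2$, then $\ell\ge1/h'$ and a cube $Q^0\perp\nu$ of side $\ell$ with $\phi(Q^0,h'\ell)\le(\tau(\nu)+\varepsilon/2)\ell^{d-1}$. Tile the hyperplane of $Q$ by cubes parallel to $Q^0$ of side $\ell$; at most $(N/\ell)^{d-1}+O_\ell(N^{d-2})$ of them meet $Q$. On these tiles impose the events (i) and (ii) from that proof, with $h'$, $\ell$ and $h'\ell+2\sqrt d$ in place of $h$, $\ell_j$ and $H_j$. For $N$ large, an open crossing of $Z(Q,hN)$ contains, by Lemma~\ref{lem:extract}, an open crossing of $Z(Q,h'\ell+2\sqrt d)$. By (ii) it stays over one tile, and it contradicts (i) exactly as in that proof. So $F(Q,hN)$ occurs, and by Harris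
\[
\phi(Q,hN)\le\big[(N/\ell)^{d-1}+O_\ell(N^{d-2})\big](\tau(\nu)+\varepsilon)\,\ell^{d-1}
\]
uniformly in $Q$. Let $N\to\infty$ and then $\varepsilon\to0$. In the display, the first equality is the definition of $\tau$ together with the monotonicity of $a(\nu,\cdot)$; the second follows, because for each $h$ the upper limit is at least the lower limit and at most $\tau(\nu)$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{AFP} Ambrosio, Fusco and Pallara, 2000 (on sets of finite perimeter).
\bibitem{GM} Grimmett and Marstrand, Proc.\ R.\ Soc.\ London A \textbf{430} (1990), 439--457.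
\bibitem{KestenBook} Kesten, \emph{Percolation Theory for Mathematicians}, 1982.
\bibitem{KestenHighlights} Harry Kesten, \emph{Some highlights of percolation}, arXiv:math/0212398 (2002).
\bibitem{Maggi} Maggi, 2012 (on sets of finite perimeter).
\bibitem{Russo} Russo, 1981.
\end{thebibliography}

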